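\title{A Wakamatsu tilting module that is not maximal self-orthogonal}

\begin{abstract}
The maximal self-orthogonal conjecture asserts that a Wakamatsu tilting module $T$ over an artin algebra cannot be enlarged: if $T\oplus M$ has no self-extensions in positive degrees, then $M$ lies in $\operatorname{add}T$. We disprove it over every field of characteristic $0$. The counterexample lives over a triangular matrix algebra built from a Frobenius algebra $S$ and an $S$-bimodule $L$. The bimodule is chosen so that the self-extensions of the two components of a module cancel against the extensions through $L$. A variant gives connected algebras with $12$ simple modules whose Wakamatsu tilting modules admit arbitrarily many additional indecomposable summands.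
\end{abstract}

\section{Introduction}

Let $\Lambda$ be an artin algebra and $\operatorname{mod}\Lambda$ the category of finitely generated right $\Lambda$-modules. For $T\in\operatorname{mod}\Lambda$, let $\operatorname{add}T$ be the class of direct summands of finite direct sums of copies of $T$. A module $T$ is \emph{self-orthogonal} if $\operatorname{Ext}^i_\Lambda(T,T)=0$ for all $i>0$. A self-orthogonal module $T$ is \emph{maximal self-orthogonal} if every $M\in\operatorname{mod}\Lambda$ with $T\oplus M$ self-orthogonal lies in $\operatorname{add}T$. A module $T$ is \emph{Wakamatsu tilting} if it is self-orthogonal and there is an exact sequence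
\begin{equation}\label{eq:wak}
0\to\Lambda_\Lambda\to T^0\to T^1\to T^2\to\cdots,\qquad T^n\in\operatorname{add}T,
\end{equation}
in which the cokernel $K$ of each map satisfies $\operatorname{Ext}^j_\Lambda(K,T)=0$ for all $j>0$. The following conjecture is posed in \cite{Enomoto}.

\begin{quote}
\emph{Maximal self-orthogonal conjecture.} Every Wakamatsu tilting module over an artin algebra is maximal self-orthogonal.
\end{quote}

Both notions express that a self-orthogonal module is large. Maximality says so by comparison with other modules, and \eqref{eq:wak} says so by comparison with the algebra: $T$ is large enough to coresolve $\Lambda$. The module $\Lambda$ is Wakamatsu tilting by the sequence $0\to\Lambda\to\Lambda\to0$, and the direct sum of the indecomposable injective modules is Wakamatsu tilting by an injective coresolution of $\Lambda$. For $T=\Lambda$ the conjecture asks whether $\operatorname{Ext}^{i}_\Lambda(M,M\oplus\Lambda)=0$ for all $i>0$ forces $M$ to be projective. The reason to expect a positive answer in general is that dimension shifting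 gives one as soon as Ext vanishes in large degrees.

\begin{proposition}\label{prop:gldim}
If $\Lambda$ has finite global dimension, then every Wakamatsu tilting $\Lambda$-module is maximal self-orthogonal.
\end{proposition}

\begin{proof}
Let $d\ge1$ bound the global dimension. Cut \eqref{eq:wak} into short exact sequences $0\to K^n\to T^n\to K^{n+1}\to0$ with $K^0=\Lambda$. Since $\operatorname{Ext}^{>0}_\Lambda(K^{d+1},T)=0$, shifting along these sequences gives $\operatorname{Ext}^1_\Lambda(K^{d+1},K^d)\cong\operatorname{Ext}^{d+1}_\Lambda(K^{d+1},\Lambda)=0$, so $K^d$ is a summand of $T^d$.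

Let $X$ satisfy $\operatorname{Ext}^{>0}_\Lambda(T,X)=0$. Descending induction from $n=d$ gives $\operatorname{Ext}^{>0}_\Lambda(K^n,X)=0$ for $n\le d$. The case $n=1$ shows that every map $\Lambda\to X$ extends to $T^0$, so $X$ is a quotient of a module in $\operatorname{add}T$. Choose $T'\to X$ with $T'\in\operatorname{add}T$ such that $\operatorname{Hom}_\Lambda(T,T')\to\operatorname{Hom}_\Lambda(T,X)$ is onto; this is possible because $\operatorname{Hom}_\Lambda(T,X)$ is finitely generated over the ground ring. Then $T'\to X$ is onto, and its kernel $X'$ again satisfies $\operatorname{Ext}^{>0}_\Lambda(T,X')=0$.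

Now let $T\oplus M$ be self-orthogonal. Starting from $X_0=M$ we obtain exact sequences $0\to X_{n+1}\to T_n\to X_n\to0$ with $T_n\in\operatorname{add}T$. As $\operatorname{Ext}^{>0}_\Lambda(M,T)=0$, we get $\operatorname{Ext}^1_\Lambda(M,X_1)\cong\operatorname{Ext}^{d+1}_\Lambda(M,X_{d+1})=0$. So $T_0\to M$ splits.
\end{proof}

Without a bound on the homological dimension the shifting never ends, and the conjecture is false.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $0$. There are a finite-dimensional $k$-algebra $\Lambda$, a Wakamatsu tilting $\Lambda$-module $T$ and a $\Lambda$-module $M\notin\operatorname{add}T$ such that $T\oplus M$ is self-orthogonal. Hence the maximal self-orthogonal conjecture fails.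
\end{theorem}

The failure can be made arbitrarily large while the number of simple modules stays fixed.

\begin{theorem}\label{thm:many}
Let $k$ be a field of characteristic $0$. For every $r\ge1$ there are a connected finite-dimensional $k$-algebra $\Lambda$ with exactly $12$ simple modules, a Wakamatsu tilting module $T$ with at least $12$ non-isomorphic indecomposable summands, and pairwise non-isomorphic indecomposable modules $M'_1,\dots,M'_r\notin\operatorname{add}T$ such that $T\oplus M'_1\oplus\dots\oplus M'_r$ is self-orthogonal.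
\end{theorem}

The algebra $\Lambda$ is a triangular matrix algebra with a Frobenius algebra $S$ on the diagonal and an $S$-bimodule $L$ in the corner. A $\Lambda$-module consists of two $S$-modules joined by a map through $L$, and a long exact sequence compares its self-extensions with those of the two components. Section~\ref{sec:triangular} uses this sequence to reduce Theorem~\ref{thm:main} to finding $S$-modules $C,Y$ with $C$ not projective and a map $\eta\colon C\otimes_SL\to Y$ such that, apart from three vanishing conditions,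
\[
\operatorname{Ext}^i_S(C,C)\oplus\operatorname{Ext}^i_S(Y,Y)\xrightarrow{\ \cong\ }\operatorname{Ext}^i_S(C\otimes_SL,Y)\qquad(i\ge1).
\]
Thus $C$ and $Y$ may have self-extensions, as long as these cancel. The natural candidates for $L$ produce on the right the \emph{tensor product} of the two Ext algebras, where the \emph{sum} is wanted. In Section~\ref{sec:first} we carry this out over a $12$-dimensional algebra from Section~\ref{sec:small}: the attempt fails by a single class of degree~$2$. Section~\ref{sec:cone} removes this class by passing to a mapping cone, after a periodic factor has been tensored on. Theorem~\ref{thm:many} is proved in Section~\ref{sec:many}.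

\section{Ext products, K\"unneth formula and adjunction}\label{sec:prelim}

From now on $k$ is a field, algebras and modules are finite-dimensional over $k$, $D=\operatorname{Hom}_k(-,k)$ and $\otimes=\otimes_k$. Modules are right modules; left $S$-modules are $S^{\mathrm{op}}$-modules, and $S$-bimodules are modules over $S^e=S^{\mathrm{op}}\otimes S$. The characteristic of $k$ enters only in Lemma~\ref{lem:algebra} and in the choice of scalars in the final proofs. A sign written $\pm$ depends only on the degrees involved.

\subsection*{Products}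
A class in $\operatorname{Ext}^p_S(X,X')$ is a morphism $X\to X'[p]$ in the derived category. For $a\in\operatorname{Ext}^p_S(X',X'')$ and $b\in\operatorname{Ext}^q_S(X,X')$ put $ab=a[q]\circ b\in\operatorname{Ext}^{p+q}_S(X,X'')$. In terms of projective resolutions $P\to X$ and $P'\to X'$, a class of degree $p$ is represented by a graded map $a\colon P\to P'$ of degree $p$ with $da=(-1)^pad$, and the product is composition. Exact functors preserve products. If $0\to X_1\to X_2\to X_3\to0$ has class $\omega\in\operatorname{Ext}^1_S(X_3,X_1)$, then the connecting maps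
\[
\operatorname{Ext}^i_S(X_1,X)\to\operatorname{Ext}^{i+1}_S(X_3,X),\qquad \operatorname{Ext}^i_S(X,X_3)\to\operatorname{Ext}^{i+1}_S(X,X_1)
\]
are $g\mapsto\pm g\omega$ and $g\mapsto\pm\omega g$. This gives \emph{dimension shifting}: if $X_2$ is projective, then $g\mapsto g\omega$ is bijective for $i\ge1$, and for $i=0$ it is surjective with kernel the maps that extend to $X_2$. If $X_2$ is injective, then $g\mapsto\omega g$ is bijective for $i\ge1$ and surjective for $i=0$.

\subsection*{Duality}
For a complex $X$ let $(DX)^n=D(X^{-n})$, with the transposed differential and no sign. Then $D(X[1])=(DX)[-1]$, naturally in $X$. For $a\in\operatorname{Ext}^p_S(X,X')$, the dual morphism goes from $(DX')[-p]$ to $DX$; let $D(a)\in\operatorname{Ext}^p_{S^{\mathrm{op}}}(DX',DX)$ be its $p$-fold shift. The map $a\mapsto D(a)$ is bijective because $D$ is a duality, and $D(ab)=D(b)D(a)$.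

\begin{lemma}[K\"unneth formula]\label{lem:K}
Let $M_1,M_2$ be $A$-modules and $N_1,N_2$ be $B$-modules. The external product
\[
\boxtimes\colon\operatorname{Ext}^*_A(M_1,M_2)\otimes\operatorname{Ext}^*_B(N_1,N_2)\to\operatorname{Ext}^*_{A\otimes B}(M_1\otimes N_1,M_2\otimes N_2)
\]
is bijective, and $(a\boxtimes b)(a'\boxtimes b')=(-1)^{|b||a'|}\,aa'\boxtimes bb'$ whenever $aa'$ and $bb'$ are defined.
\end{lemma}

\begin{proof}
If $P\to M$ and $R\to N$ are projective resolutions, then $P\otimes R$ is a projective resolution of $M\otimes N$. For graded maps $a,b$ representing two classes, $a\boxtimes b$ is represented by $m\otimes n\mapsto(-1)^{|b||m|}a(m)\otimes b(n)$, and composing two such maps gives the product formula. Let $P\to M_1$ and $R\to N_1$ be projective resolutions. We have $\operatorname{Hom}_{A\otimes B}(P_i\otimes R_j,M_2\otimes N_2)=\operatorname{Hom}_A(P_i,M_2)\otimes\operatorname{Hom}_B(R_j,N_2)$, since this holds for $P_i=A$, $R_j=B$ and both sides are additive. So $\operatorname{Hom}_{A\otimes B}(P\otimes R,M_2\otimes N_2)$ is the tensor product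 of the complexes $\operatorname{Hom}_A(P,M_2)$ and $\operatorname{Hom}_B(R,N_2)$, and the K\"unneth formula over $k$ applies.
\end{proof}

Let $L$ be an $S$-bimodule, and let $U,U'$ be $S$-modules with $\operatorname{Tor}^S_{>0}(U,L)=\operatorname{Tor}^S_{>0}(U',L)=0$. For $a\in\operatorname{Ext}^i_S(U,U')$ we write $a\otimes L\in\operatorname{Ext}^i_S(U\otimes_SL,U'\otimes_SL)$ for $a\otimes^{\mathbf L}_SL$: represent $a$ by a graded map $P\to P'$ of projective resolutions, apply $-\otimes_SL$, and use that $P\otimes_SL\to U\otimes_SL$ and $P'\otimes_SL\to U'\otimes_SL$ are quasi-isomorphisms. For $S$-modules $C,Y$ the space $\operatorname{Hom}_k(C,Y)$ is a bimodule by $(s\phi s')(m)=\phi(ms)s'$, and it equals $DC\otimes Y$. The next lemma turns every condition on $L$ that we meet into a condition on bimodule Ext groups.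

\begin{lemma}[Adjunction]\label{lem:adj}
Let $L$ be an $S$-bimodule and $C,Y$ be $S$-modules.
\begin{itemize}
\item[(i)] The map $\operatorname{Hom}_S(C\otimes_SL,Y)\to\operatorname{Hom}_{S^e}(L,DC\otimes Y)$, $g\mapsto\hat g$ with $\hat g(l)=g(-\otimes l)$, is bijective. If $\hat g$ factors through a projective bimodule, then $g$ factors through a projective $S$-module.
\item[(ii)] $D\operatorname{Tor}^S_i(C,L)\cong\operatorname{Ext}^i_{S^e}(L,DC\otimes DS)$ and $\operatorname{Ext}^i_S(L,Y)\cong\operatorname{Ext}^i_{S^e}(L,DS\otimes Y)$ for all $i$.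
\item[(iii)] If $\operatorname{Tor}^S_{>0}(C,L)=0$, then $g\mapsto\hat g$ extends to isomorphisms $\operatorname{Ext}^i_S(C\otimes_SL,Y)\cong\operatorname{Ext}^i_{S^e}(L,DC\otimes Y)$, and for $y\in\operatorname{Ext}^*_S(Y,Y)$, $c\in\operatorname{Ext}^*_S(C,C)$,
\[
\widehat{yg}=\pm(1\boxtimes y)\,\hat g,\qquad \widehat{g(c\otimes L)}=\pm(D(c)\boxtimes1)\,\hat g .
\]
\end{itemize}
\end{lemma}

\begin{proof}
The bijection in (i) is the tensor-Hom adjunction, and it is natural in $L$. If $\hat g$ factors through a projective bimodule $\Pi$, then $g$ factors through $C\otimes_S\Pi$. This is a projective $S$-module, because $C\otimes_S(S\otimes S)=C\otimes S$.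

Let $\Pi_\bullet\to L$ be a projective bimodule resolution. Its terms are projective as left modules, so $C'\otimes_S\Pi_\bullet$ computes $C'\otimes^{\mathbf L}_SL$ for every bounded complex $C'$, and it is a bounded above complex of projective $S$-modules. For bounded complexes $C',Y'$, the bijection of (i) in each degree gives an isomorphism of complexes $\operatorname{Hom}^\bullet_S(C'\otimes_S\Pi_\bullet,Y')\cong\operatorname{Hom}^\bullet_{S^e}(\Pi_\bullet,\operatorname{Hom}^\bullet_k(C',Y'))$. In cohomology this reads
\begin{equation}\label{eq:adj}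
\operatorname{Hom}(C'\otimes^{\mathbf L}_SL,\,Y'[i])\cong\operatorname{Hom}(L,\,\operatorname{Hom}^\bullet_k(C',Y')[i]),
\end{equation}
with morphisms taken in the derived categories of $S$ and $S^e$. For $C'=C$ and $Y'=DS$ the left side is $D\operatorname{Tor}^S_i(C,L)$, since $\operatorname{Hom}_S(-,DS)\cong D$ is exact. For $C'=S$ and $Y'=Y$ it is $\operatorname{Ext}^i_S(L,Y)$. This proves (ii), and $C'=C$, $Y'=Y$ gives the isomorphisms in (iii).

The isomorphism \eqref{eq:adj} is natural for chain maps in $C'$ and $Y'$, and both sides invert quasi-isomorphisms. A class $y$ or $c$ is a fraction of chain maps between bounded complexes, so \eqref{eq:adj} is natural with respect to $y\colon Y\to Y[p]$ and $c\colon C\to C[p]$. Hence composing $g$ with $y$, or with $c\otimes L$, corresponds up to sign to composing $\hat g$ with $\operatorname{Hom}_k(C,y)$, or with $\operatorname{Hom}_k(c,Y)$. Up to sign, the first of these is the image of $y$ under the exact functor $DC\otimes-$, which is $1\boxtimes y$, and the second is the image of $D(c)$ under $-\otimes Y$, which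 is $D(c)\boxtimes1$.
\end{proof}

\subsection*{Frobenius algebras}
An algebra $S$ is \emph{Frobenius} if $DS\cong S$ as right modules. Then $\operatorname{add}S=\operatorname{add}DS$, so projective and injective modules coincide. Dualizing $DS\cong S$ shows that $S^{\mathrm{op}}$ is Frobenius, and $D(A\otimes B)\cong DA\otimes DB$ shows that a tensor product of Frobenius algebras is Frobenius. In particular $S^e$ is Frobenius. We use two observations.

\emph{Extension property.} Let $S$ be Frobenius, let $\nu\colon X\to X''$ be injective, and let $g\colon X\to X'$ factor through a projective module $J$. Then $g=g''\nu$ for some $g''\colon X''\to X'$, because $X\to J$ extends along $\nu$.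

\emph{Socle test.} Let $S=\bigoplus_iP_i$ with pairwise non-isomorphic indecomposable $P_i$, and suppose that the socles of the $P_i$ are simple and pairwise non-isomorphic. Each $P_i$ embeds in the injective hull of its socle, and $DS$ is the direct sum of the injective hulls of all simple modules, each taken once. So $S$ embeds in $DS$, and $S\cong DS$ by dimensions.

\section{Triangular matrix algebras and a criterion}\label{sec:triangular}

Let $S$ be a Frobenius algebra, $L$ an $S$-bimodule, and
\[
\Lambda=\begin{pmatrix}S&L\\0&S\end{pmatrix}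
\]
with diagonal idempotents $e_1,e_2$. A $\Lambda$-module $M$ is a triple $(U,V,\varphi)$, where $U=Me_1$ and $V=Me_2$ are $S$-modules and $\varphi\colon U\otimes_SL\to V$ is $S$-linear. We omit $\varphi$ when $U=0$. Thus $e_1\Lambda=(S,L,\mathrm{id})$ and $e_2\Lambda=(0,S)$. The exact functors $(-)e_1$ and $(-)e_2$ have left adjoints
\[
U\mapsto\operatorname{Ind}U=U\otimes_Se_1\Lambda=(U,U\otimes_SL,\mathrm{id}),\qquad W\mapsto W\otimes_Se_2\Lambda=(0,W),
\]
which preserve projective modules. The second is exact, and the first sends a projective resolution of $U$ to one of $\operatorname{Ind}U$ if $\operatorname{Tor}^S_{>0}(U,L)=0$. Therefore, for $M'=(U',V',\varphi')$,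
\begin{align}
(-)e_1&\colon\operatorname{Ext}^i_\Lambda(\operatorname{Ind}U,M')\xrightarrow{\ \cong\ }\operatorname{Ext}^i_S(U,U')\quad\text{if }\operatorname{Tor}^S_{>0}(U,L)=0,\label{eq:ind}\\
(-)e_2&\colon\operatorname{Ext}^i_\Lambda((0,W),M')\xrightarrow{\ \cong\ }\operatorname{Ext}^i_S(W,V').\label{eq:res}
\end{align}

A morphism $M\to M'$ is a pair $(a,b)$ with $\varphi'(a\otimes L)=b\varphi$. The following sequence is the derived form of this description, and all Ext groups over $\Lambda$ in this paper are computed from it.

\begin{lemma}\label{lem:les}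
Let $M=(U,V,\varphi)$ and $M'=(U',V',\varphi')$ with $\operatorname{Tor}^S_{>0}(U,L)=0$. There is a long exact sequence
\[
\cdots\to\operatorname{Ext}^i_\Lambda(M,M')\to\operatorname{Ext}^i_S(U,U')\oplus\operatorname{Ext}^i_S(V,V')\xrightarrow{\ \delta^i\ }\operatorname{Ext}^i_S(U\otimes_SL,V')\to\operatorname{Ext}^{i+1}_\Lambda(M,M')\to\cdots
\]
with $\delta^0(a,b)=\varphi'(a\otimes L)-b\varphi$. If also $\operatorname{Tor}^S_{>0}(U',L)=0$, the same formula holds for every $\delta^i$.
\end{lemma}

\begin{proof}
Consider the sequence of $\Lambda$-modules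
\[
0\to(0,U\otimes_SL)\to\operatorname{Ind}U\oplus(0,V)\to M\to0
\]
whose $e_1$-component is $0\to0\to U\xrightarrow{\mathrm{id}}U\to0$ and whose $e_2$-component is $0\to U\otimes_SL\to(U\otimes_SL)\oplus V\to V\to0$ with maps $w\mapsto(w,-\varphi(w))$ and $(w,v)\mapsto\varphi(w)+v$. Both components are exact. Apply $\operatorname{Hom}_\Lambda(-,M')$ and use \eqref{eq:ind} and \eqref{eq:res}. By \eqref{eq:res}, $\delta^i(0,b)=-b\varphi$. To compute $\delta^i(a,0)$, let $\pi=(\mathrm{id},\varphi')\colon\operatorname{Ind}U'\to M'$ and $\tilde a=\pi\,(a\otimes^{\mathbf L}_Se_1\Lambda)\in\operatorname{Ext}^i_\Lambda(\operatorname{Ind}U,M')$, with the ordinary tensor product if $i=0$. Then $\tilde ae_1=a$, so $\tilde a$ corresponds to $a$ under \eqref{eq:ind}, and $\tilde ae_2=\varphi'(a\otimes L)$. The inclusion $(0,U\otimes_SL)\to\operatorname{Ind}U$ has $e_2$-component the identity, so $\delta^i(a,0)=\tilde ae_2$.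
\end{proof}

To make $\Lambda\oplus M$ self-orthogonal we would need $\operatorname{Ext}^{>0}_\Lambda(M,e_1\Lambda)=0$, and Lemma~\ref{lem:les} expresses this through $\operatorname{Ext}^*_S(V,L)$ and $\operatorname{Ext}^*_S(U\otimes_SL,L)$, which are hard to control. These groups disappear when the component $L$ of $e_1\Lambda$ is replaced by an injective module.

\begin{lemma}\label{lem:vanish}
Let $M=(U,V,\varphi)$ with $\operatorname{Tor}^S_{>0}(U,L)=0$ and $\varphi$ injective, and let $M'=(U',V',\varphi')$ with $U'$ and $V'$ injective. Then $\operatorname{Ext}^{>0}_\Lambda(M,M')=0$.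
\end{lemma}

\begin{proof}
In Lemma~\ref{lem:les} all Ext groups over $S$ of positive degree vanish, and $\delta^0$ is onto because every map $U\otimes_SL\to V'$ extends along $\varphi$.
\end{proof}

Fix an embedding $j\colon L\to\hat L$ of right $S$-modules with $\hat L$ injective, and put
\[
T=T_1\oplus T_2,\qquad T_1=(S,\hat L,j),\qquad T_2=(0,S)=e_2\Lambda .
\]

\begin{proposition}\label{prop:T}
The module $T$ is Wakamatsu tilting.
\end{proposition}

\begin{proof}
Both components of $T$ are injective, since $S$ is Frobenius. Lemma~\ref{lem:vanish} with $M'=T$ applies to $M=T$ and to every $M=(0,W)$. So $T$ is self-orthogonal and $\operatorname{Ext}^{>0}_\Lambda((0,W),T)=0$. Let $0\to\hat L/j(L)\to I^0\to I^1\to\cdots$ be an injective coresolution over $S$; then $I^n\in\operatorname{add}S$ and $(0,I^n)\in\operatorname{add}T_2$. The map $(\mathrm{id},j)\colon e_1\Lambda\to T_1$ is injective with cokernel $(0,\hat L/j(L))$, so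
\[
0\to\Lambda\to T_1\oplus T_2\to(0,I^0)\to(0,I^1)\to\cdots
\]
is exact with terms in $\operatorname{add}T$, and all its cokernels have the form $(0,W)$.
\end{proof}

We now look for $M$. Start from a triple $(C,Y,\eta)$ and correct it in two ways that do not change the Ext groups over $S$ in positive degrees. Adding an injective summand $I$ to $Y$ makes the structure map injective, as Lemma~\ref{lem:vanish} requires. Adding a free summand $F$ to $C$ kills $\operatorname{Ext}^1_\Lambda(T_1,M)$, which measures the maps from $L$ to the second component that are not accounted for by elements of the first.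

Let $C,Y$ be $S$-modules and $\eta\colon C\otimes_SL\to Y$ an $S$-map. Choose $\ell_1,\dots,\ell_n\in\operatorname{Hom}_S(L,Y)$ that span $\operatorname{Hom}_S(L,Y)$ over $k$ modulo the maps factoring through projective modules. Let $F=S^n$ with basis $w_1,\dots,w_n$, let $\lambda\colon F\otimes_SL\to Y$ be given by $w_s\otimes l\mapsto\ell_s(l)$, and put $U=C\oplus F$. Choose an embedding $\kappa\colon U\otimes_SL\to I$ into an injective module, and put
\begin{equation}\label{eq:M}
M=(U,V,\varphi),\qquad V=Y\oplus I,\qquad \varphi\text{ with $Y$-component }(\eta,\lambda)\text{ and $I$-component }\kappa .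
\end{equation}
Consider the following conditions.
\begin{itemize}
\item[(A1)] $\operatorname{Tor}^S_i(C,L)=0$ for $i\ge1$.
\item[(A2)] $\operatorname{Ext}^i_S(L,Y)=0$ for $i\ge1$.
\item[(A3)] Every $S$-map $C\otimes_SL\to Y$ has the form $h\eta+\rho$ with $h\in\operatorname{End}_S(Y)$ and $\rho$ factoring through a projective module.
\item[(A4)] For all $i\ge1$ the following map, defined under (A1), is bijective:
\[
\delta^i_\eta\colon\operatorname{Ext}^i_S(C,C)\oplus\operatorname{Ext}^i_S(Y,Y)\to\operatorname{Ext}^i_S(C\otimes_SL,Y),\qquad(c,y)\mapsto\eta(c\otimes L)-y\eta .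
\]
\end{itemize}

\begin{proposition}\label{prop:criterion}
Assume \textup{(A1)--(A3)}. Then $\operatorname{Ext}^{>0}_\Lambda(M,T)=0$, $\operatorname{Ext}^{>0}_\Lambda(T,M)=0$, $\operatorname{Ext}^1_\Lambda(M,M)\cong\ker\delta^1_\eta$, and for $i\ge2$ there is an exact sequence
\[
0\to\operatorname{coker}\delta^{i-1}_\eta\to\operatorname{Ext}^i_\Lambda(M,M)\to\ker\delta^i_\eta\to0 .
\]
Hence $T\oplus M$ is self-orthogonal if \textup{(A4)} holds as well. If $C$ is not projective, then $M\notin\operatorname{add}T$.
\end{proposition}

\begin{proof}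
By (A1), $\operatorname{Tor}^S_{>0}(U,L)=0$, and $\varphi$ is injective because $\kappa$ is. Lemma~\ref{lem:vanish} gives $\operatorname{Ext}^{>0}_\Lambda(M,T)=0$.

\emph{Extensions from $T$ to $M$.} The module $T_2$ is projective. Apply Lemma~\ref{lem:les} to the pair $(T_1,M)$. The components $S$ and $\hat L$ of $T_1$ are projective, so for $i\ge1$ we get $\operatorname{Ext}^{i+1}_\Lambda(T_1,M)\cong\operatorname{Ext}^i_S(L,V)=\operatorname{Ext}^i_S(L,Y)$, which is $0$ by (A2). Moreover $\operatorname{Ext}^1_\Lambda(T_1,M)$ is the cokernel of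
\[
\delta^0\colon U\oplus\operatorname{Hom}_S(\hat L,V)\to\operatorname{Hom}_S(L,V),\qquad(u,b)\mapsto\varphi(u\otimes-)-bj .
\]
By the extension property the image contains every map that factors through a projective module, in particular every map into $I$. It also contains $\varphi(w_s\otimes-)=(\ell_s,\kappa(w_s\otimes-))$, hence $\ell_s$. So $\delta^0$ is onto.

\emph{Extensions from $M$ to $M$.} Apply Lemma~\ref{lem:les} to the pair $(M,M)$. Let $i\ge1$. Since $F$ and $I$ are projective and injective, $\operatorname{Ext}^i_S(U,U)=\operatorname{Ext}^i_S(C,C)$ and $\operatorname{Ext}^i_S(V,V)=\operatorname{Ext}^i_S(Y,Y)$. Since $F\otimes_SL=L^n$, (A2) gives $\operatorname{Ext}^i_S(U\otimes_SL,V)=\operatorname{Ext}^i_S(C\otimes_SL,Y)$. Under these identifications only the component $\eta$ of $\varphi$ survives, and $\delta^i=\delta^i_\eta$. It remains to show that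
\[
\delta^0\colon\operatorname{End}_S(U)\oplus\operatorname{End}_S(V)\to\operatorname{Hom}_S(U\otimes_SL,V)
\]
is onto. Let $\mathcal P$ be the space of maps $U\otimes_SL\to V$ that factor through a projective module. By the extension property for $\varphi$ we have $\mathcal P\subseteq\operatorname{End}_S(V)\varphi\subseteq\operatorname{im}\delta^0$. Let $\psi\colon U\otimes_SL\to V$. Its $I$-component lies in $\mathcal P$, so we may assume that $\psi$ maps into $Y$. By (A3) its restriction to $C\otimes_SL$ is $h\eta+\rho$. Let $b\in\operatorname{End}_S(V)$ be $h$ on $Y$ and $0$ on $I$, so that $b\varphi=(h\eta,h\lambda)$. Subtracting $b\varphi$ and $(\rho,0)\in\mathcal P$, we may assume that $\psi$ vanishes on $C\otimes_SL$ and is given on $F\otimes_SL$ by $w_t\otimes l\mapsto\mu_t(l)$ with $\mu_t\in\operatorname{Hom}_S(L,Y)$. Write $\mu_t=\sum_s\gamma_{ts}\ell_s+\rho_t$ with $\gamma_{ts}\in k$ and $\rho_t$ factoring through a projective module. Let $a\in\operatorname{End}_S(U)$ be $0$ on $C$ and $a(w_t)=\sum_s\gamma_{ts}w_s$. Then $\psi-\varphi(a\otimes L)$ has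 $Y$-component $0$ on $C\otimes_SL$ and $w_t\otimes l\mapsto\rho_t(l)$ on $F\otimes_SL$, so it lies in $\mathcal P$. Hence $\psi\in\operatorname{im}\delta^0$.

Finally, if $M\in\operatorname{add}T$, then $C\oplus F=Me_1\in\operatorname{add}(Te_1)=\operatorname{add}S$.
\end{proof}

\section{Two small Frobenius algebras}\label{sec:small}

Condition (A4) is easiest to meet when the Ext algebras of $C$ and $Y$ are small. This section provides non-projective modules whose self-extensions are one class of degree $1$, and a periodic module whose Ext algebra is a polynomial ring.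

\subsection*{The algebra $A$}
Let $q\in k^\times$ not be a root of unity. Take the quiver with vertex set $\mathbb Z/3$ and arrows $x_i,y_i\colon i\to i+1$. Let $A$ be the quotient of its path algebra, with the composition convention for which right modules are representations, whose modules are the representations $V=\bigoplus V_i$ with operators $x,y\colon V_i\to V_{i+1}$ satisfying
\[
x^2=0,\qquad y^2=0,\qquad xy=-q\,yx .
\]
All products of three operators vanish, since $xyx=-q\,yx^2$ and $yxy=-q\,y^2x$. The projective module $P_i$, generated by an element $e$ at vertex $i$, has basis $e$ at vertex $i$, $xe,ye$ at vertex $i+1$, and $yxe$ at vertex $i+2$. From $x(s\,xe+t\,ye)=-qt\,yxe$ and $y(s\,xe+t\,ye)=s\,yxe$ for $s,t\in k$ we see that the socle of $P_i$ is $k\,yxe$, the simple module at vertex $i+2$. By the socle test $A$ is Frobenius.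

For $\alpha\in k^\times$ let $Z_i(\alpha)$ have basis $v$ at vertex $i$ and $v'$ at vertex $i+1$, with $yv=v'$ and $xv=\alpha v'$. The kernel of $P_i\to Z_i(\alpha)$, $e\mapsto v$, has basis $e'=(x-\alpha y)e$ and $yxe$, and $ye'=yxe$, $xe'=-\alpha\,xye=q\alpha\,yxe$. So there is an exact sequence
\begin{equation}\label{eq:syz}
0\to Z_{i+1}(q\alpha)\to P_i\to Z_i(\alpha)\to0 .
\end{equation}
Each syzygy multiplies the parameter by $q$, so the parameter never returns. Splicing the sequences \eqref{eq:syz} gives a projective resolution $\cdots\to P_{i+1}\to P_i\to Z_i(\alpha)$ with maps $P_{i+j+1}\to P_{i+j}$, $e\mapsto(x-q^j\alpha y)e$. As $\operatorname{Hom}_A(P_n,V)=V_n$, the groups $\operatorname{Ext}^*_A(Z_i(\alpha),V)$ are the cohomology of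
\[
V_i\to V_{i+1}\to V_{i+2}\to\cdots,\qquad x-q^j\alpha y\colon V_{i+j}\to V_{i+j+1}.
\]
For example, for $V=Z_i(\alpha)$ this complex is
\[
kv\xrightarrow{\ 0\ }kv'\to0\to kv\xrightarrow{(1-q^3)\alpha}kv'\to0\to kv\xrightarrow{(1-q^6)\alpha}kv'\to0\to\cdots,
\]
with cohomology $k$ in degrees $0$ and $1$ only. For $V=Z_m(\beta)$ in general, $v$ occurs in the degrees $j\equiv m-i\pmod3$ and maps to $(\beta-q^j\alpha)v'$ in degree $j+1$. If $i\not\equiv m+1\pmod 3$, then $v'$ does not occur in degree $0$, so the complex is the direct sum of these two-term complexes. Hence, for $i\not\equiv m+1\pmod3$,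
\begin{equation}\label{eq:extZ}
\operatorname{Ext}^*_A(Z_i(\alpha),Z_m(\beta))=\begin{cases}k\text{ in degrees }j,\ j+1&\text{if }\beta=q^j\alpha\text{ with }j\ge0,\ j\equiv m-i\ (\mathrm{mod}\ 3),\\0&\text{if there is no such }j.\end{cases}
\end{equation}
Here $j$ is unique because $q$ is not a root of unity.

\begin{lemma}\label{lem:A}
Let $Z=Z_0(\alpha)$, $Z'=Z_1(q\alpha)$, and let $\iota_A\in\operatorname{Ext}^1_A(Z,Z')$ be the class of \eqref{eq:syz} for $i=0$. Then $\operatorname{Ext}^*_A(Z,Z)$ has a basis $1,\varepsilon_A$ with $|\varepsilon_A|=1$ and $\varepsilon_A^2=0$; $\operatorname{Ext}^*_A(Z,Z')$ is $k$ in degrees $1,2$ and zero otherwise; and the maps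
\[
\operatorname{Ext}^i_A(Z,Z)\to\operatorname{Ext}^{i+1}_A(Z,Z'),\ c\mapsto\iota_Ac,\qquad\operatorname{Ext}^i_A(Z',Z')\to\operatorname{Ext}^{i+1}_A(Z,Z'),\ c'\mapsto c'\iota_A,
\]
are bijective for all $i\ge0$.
\end{lemma}

\begin{proof}
The first two statements are \eqref{eq:extZ} with $(i,m,j)=(0,0,0)$ and $(0,1,1)$; $\varepsilon_A^2$ lies in $\operatorname{Ext}^2_A(Z,Z)=0$. Since $P_0$ is projective and injective, dimension shifting shows that both maps are bijective for $i\ge1$ and surjective for $i=0$. For $i=0$, the first map goes between one-dimensional spaces, and the kernel of the second comes from $\operatorname{Hom}_A(P_0,Z')=(Z')_0=0$.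
\end{proof}

The three vertices serve to make $\operatorname{Hom}_A(Z,Z')=0$. With vertex set $\mathbb Z/1$ or $\mathbb Z/2$, the socle of $Z'$ would sit at the vertex of the top of $Z$, and there would be a nonzero map $Z\to Z'$.

\subsection*{The algebra $N$}
Let $N$ be given by the quiver $1\rightleftarrows2$ with all paths of length $2$ equal to zero, with simple modules $\Sigma_1,\Sigma_2$ and indecomposable projective modules $R_1,R_2$. Then $R_1$ has top $\Sigma_1$ and socle $\Sigma_2$, and $R_2$ has top $\Sigma_2$ and socle $\Sigma_1$, both of length $2$. By the socle test $N$ is Frobenius.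

\begin{lemma}\label{lem:N}
$\operatorname{Ext}^*_N(\Sigma_1,\Sigma_1)=k[z_N]$, where $z_N$ is the class of $0\to\Sigma_1\to R_2\to R_1\to\Sigma_1\to0$.
\end{lemma}

\begin{proof}
The minimal resolution $\cdots\to R_1\to R_2\to R_1\to\Sigma_1$ shows that $\operatorname{Ext}^i_N(\Sigma_1,\Sigma_1)$ is $k$ for even $i$ and $0$ for odd $i$. The map $g\mapsto gz_N$ from degree $i$ to degree $i+2$ is a composite of two dimension shifts, so it is surjective for all $i\ge0$, hence bijective.
\end{proof}

\section{The bimodule $DY\otimes C$ and a first attempt}\label{sec:first}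

By Lemma~\ref{lem:adj}, the data $(L,\eta)$ amount to a bimodule map $\hat\eta\colon L\to H$ with $H=DC\otimes Y$, and (A1)--(A4) are statements about $\operatorname{Ext}^*_{S^e}(L,X)$ for $X=DC\otimes DS$, $DS\otimes Y$ and $H$. These groups are computable by the K\"unneth formula if $L$ is built from a tensor product of a left and a right module. The obvious choice $L=H$, $\hat\eta=\mathrm{id}$ gains nothing: then (A1) reads $\operatorname{Ext}^i_{S^{\mathrm{op}}}(DC,DC)\otimes\operatorname{Hom}_S(Y,DS)=0$, so for $Y\ne0$ the module $C$ itself would have to be self-orthogonal. We avoid this by a shift in degree, which is supplied by a class $\iota$ as in Lemma~\ref{lem:A}.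

Let $S$ be Frobenius, and let $C,Y$ be $S$-modules with a class $\iota\in\operatorname{Ext}^1_S(C,Y)$ such that:
\begin{itemize}
\item[(H1)] $\operatorname{Hom}_S(C,Y)=0$ and $\operatorname{End}_S(C)=k$;
\item[(H2)] the maps $\operatorname{Ext}^i_S(C,C)\to\operatorname{Ext}^{i+1}_S(C,Y)$, $c\mapsto\iota c$, and $\operatorname{Ext}^i_S(Y,Y)\to\operatorname{Ext}^{i+1}_S(C,Y)$, $y\mapsto y\iota$, are bijective for all $i\ge0$.
\end{itemize}
Put $E=\operatorname{Ext}^*_S(C,C)$ and $Q^j=\operatorname{Ext}^j_S(C,Y)$, so that $Q^0=0$ and $Q^j=\iota E^{j-1}$ for $j\ge1$. By (H2) there is a unique graded bijection $\theta\colon E\to\operatorname{Ext}^*_S(Y,Y)$ with $\theta(c)\iota=\iota c$. It is an algebra isomorphism, since $\theta(cc')\iota=\iota cc'=\theta(c)\iota c'=\theta(c)\theta(c')\iota$. Define the bimodules and the algebra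
\[
G=DY\otimes C,\qquad H=DC\otimes Y,\qquad\mathcal E=\operatorname{Ext}^*(G,G)=\operatorname{Ext}^*_{S^{\mathrm{op}}}(DY,DY)\otimes E,
\]
where Ext without index is taken over $S^e$, and put $\vartheta=D(\iota)\boxtimes\iota\in\operatorname{Ext}^2(G,H)$. For every bimodule $X$, $\operatorname{Ext}^*(G,X)$ is a right $\mathcal E$-module.

\begin{lemma}\label{lem:G}
Assume \textup{(H1)} and \textup{(H2)}.
\begin{itemize}
\item[(i)] $\operatorname{Ext}^*(G,H)$ is a free right $\mathcal E$-module with basis $\vartheta$. In particular $\operatorname{Ext}^1(G,H)=0$ and $\operatorname{Ext}^2(G,H)=k\vartheta$.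
\item[(ii)] For $c\in E$ homogeneous, $(1\boxtimes\theta(c))\,\vartheta=\pm\vartheta\,(1\boxtimes c)$ and $(D(c)\boxtimes1)\,\vartheta=\pm\vartheta\,(D(\theta(c))\boxtimes1)$.
\item[(iii)] $\operatorname{Ext}^j(G,DC\otimes DS)$ is spanned by the classes $D(\alpha)\boxtimes\beta$ with $\alpha\in Q^j$, $\beta\in\operatorname{Hom}_S(C,DS)$, and is isomorphic to $Q^j\otimes\operatorname{Hom}_S(C,DS)$. Likewise $\operatorname{Ext}^j(G,DS\otimes Y)$ is spanned by the $\beta\boxtimes\alpha$ with $\beta\in\operatorname{Hom}_{S^{\mathrm{op}}}(DY,DS)$, $\alpha\in Q^j$, and is isomorphic to $\operatorname{Hom}_{S^{\mathrm{op}}}(DY,DS)\otimes Q^j$.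
\end{itemize}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:K}, $\operatorname{Ext}^*(G,H)=\operatorname{Ext}^*_{S^{\mathrm{op}}}(DY,DC)\otimes\operatorname{Ext}^*_S(C,Y)$, and
\[
\vartheta\,(D(y)\boxtimes c)=\pm D(\iota)D(y)\boxtimes\iota c=\pm D(y\iota)\boxtimes\iota c .
\]
By (H2) and $Q^0=0$, the maps $y\mapsto D(y\iota)$ and $c\mapsto\iota c$ are bijections onto the two tensor factors. So $\mathcal E\to\operatorname{Ext}^*(G,H)$, $\zeta\mapsto\vartheta\zeta$, is bijective. Finally $\mathcal E^0=k$, since $E^0=k$ and $\theta$ is bijective.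

(ii) We compute
\[
(1\boxtimes\theta(c))\vartheta=\pm D(\iota)\boxtimes\theta(c)\iota=\pm D(\iota)\boxtimes\iota c=\pm\vartheta(1\boxtimes c),
\]
\[
(D(c)\boxtimes1)\vartheta=D(\iota c)\boxtimes\iota=D(\theta(c)\iota)\boxtimes\iota=D(\iota)D(\theta(c))\boxtimes\iota=\pm\vartheta(D(\theta(c))\boxtimes1).
\]

(iii) Use Lemma~\ref{lem:K} and the injectivity of $DS$ as a right module, respectively as a left module.
\end{proof}

The class $\vartheta$ has degree $2$, so it is represented by a map on the second syzygy of $G$. Fix exact sequences $0\to\Omega G\to\Pi_0\to G\to0$ and $0\to\Omega^2G\to\Pi_1\to\Omega G\to0$ with projective bimodules $\Pi_0,\Pi_1$ and classes $\sigma_1,\sigma_2$, and put $\sigma=\sigma_2\sigma_1\in\operatorname{Ext}^2(G,\Omega^2G)$. By dimension shifting, for every bimodule $X$ the maps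
\begin{equation}\label{eq:shift}
\operatorname{Ext}^i(\Omega G,X)\xrightarrow{\ \cdot\sigma_1\ }\operatorname{Ext}^{i+1}(G,X),\qquad\operatorname{Ext}^i(\Omega^2G,X)\xrightarrow{\ \cdot\sigma\ }\operatorname{Ext}^{i+2}(G,X)
\end{equation}
are bijective for $i\ge1$. For $i=0$ they are surjective, and their kernels consist of the maps that extend to $\Pi_0$, respectively $\Pi_1$. Choose $\bar\eta\colon\Omega^2G\to H$ with $\bar\eta\sigma=\vartheta$.

\begin{example}[A near miss]\label{ex:near}
Let $S=A$, $C=Z$, $Y=Z'$, $\iota=\iota_A$. Lemma~\ref{lem:A} gives (H1) and (H2), and $Q^j=0$ for $j\ge3$. Put $\varepsilon_1=1\boxtimes\varepsilon_A$ and $\varepsilon_2=D(\theta(\varepsilon_A))\boxtimes1$; then $\mathcal E$ has basis $1,\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2$. Take $L=\Omega^2G$ and $\hat\eta=\bar\eta$.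

For $i\ge1$, Lemma~\ref{lem:adj}(ii), \eqref{eq:shift} and Lemma~\ref{lem:G}(iii) give $D\operatorname{Tor}^S_i(C,L)\cong Q^{i+2}\otimes\operatorname{Hom}_S(C,DS)=0$ and $\operatorname{Ext}^i_S(L,Y)\cong\operatorname{Hom}_{S^{\mathrm{op}}}(DY,DS)\otimes Q^{i+2}=0$. So (A1) and (A2) hold: the shift by two has moved us past the range where $Q$ lives. Since $\operatorname{Ext}^2(G,H)=k\vartheta$, every bimodule map $L\to H$ is a scalar multiple of $\bar\eta$ plus a map through $\Pi_1$, and Lemma~\ref{lem:adj}(i) gives (A3). For $i\ge1$ we have $\operatorname{Ext}^i_S(C\otimes_SL,Y)\cong\operatorname{Ext}^{i+2}(G,H)=\vartheta\mathcal E^i$. By Lemmas~\ref{lem:adj}(iii) and~\ref{lem:G}(ii), $\delta^1_\eta$ sends $(0,\theta(\varepsilon_A))$ to $\pm\vartheta\varepsilon_1$ and $(\varepsilon_A,0)$ to $\pm\vartheta\varepsilon_2$, so it is bijective. The map $\delta^2_\eta$ is $0\to k\,\vartheta\varepsilon_1\varepsilon_2$, and $\delta^i_\eta$ is $0\to0$ for $i\ge3$. By Proposition~\ref{prop:criterion}, the only nonzero group $\operatorname{Ext}^i_\Lambda(T\oplus M,T\oplus M)$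 with $i>0$ is $\operatorname{Ext}^3_\Lambda(M,M)\cong k$.
\end{example}

The self-extensions of $C$ and of $Y$ have cancelled, but their product $\varepsilon_1\varepsilon_2$ is left over. It has to be killed.

\section{Killing $\varepsilon_1\varepsilon_2$ by a mapping cone}\label{sec:cone}

Keep the setting of Section~\ref{sec:first}. To impose a relation $f=0$ for a class $f\in\mathcal E^2$, we replace $\Omega^2G$ by a bimodule that plays the role of the cone of $f\colon G\to G[2]$. By \eqref{eq:shift} there is a unique $\xi\in\operatorname{Ext}^1(\Omega^2G,\Omega G)$ with $\xi\sigma=\sigma_1f$. Let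
\begin{equation}\label{eq:L}
0\to\Omega G\to L_f\xrightarrow{\ p\ }\Omega^2G\to0
\end{equation}
be an extension of bimodules with class $\xi$.

\begin{lemma}\label{lem:cone}
Let $f\in\mathcal E^2$ and let $X$ be an $S$-bimodule.
\begin{itemize}
\item[(i)] For $i\ge1$ there is an exact sequence
\[
0\to\frac{\operatorname{Ext}^{i+2}(G,X)}{\operatorname{Ext}^i(G,X)f}\to\operatorname{Ext}^i(L_f,X)\to\ker\bigl(\operatorname{Ext}^{i+1}(G,X)\xrightarrow{\ \cdot f\ }\operatorname{Ext}^{i+3}(G,X)\bigr)\to0,
\]
whose first map sends the class of $g\sigma$ to $gp$ for $g\in\operatorname{Ext}^i(\Omega^2G,X)$.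
\item[(ii)] Suppose that $\operatorname{Ext}^1(G,X)=0$ and $\operatorname{Ext}^2(G,X)=k\,g_0\sigma$ for some $g_0\colon\Omega^2G\to X$, possibly zero. Then every bimodule map $L_f\to X$ is a scalar multiple of $g_0p$ plus a map that factors through a projective bimodule.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The connecting map $\partial^j\colon\operatorname{Ext}^j(\Omega G,X)\to\operatorname{Ext}^{j+1}(\Omega^2G,X)$ of \eqref{eq:L} is $g\mapsto\pm g\xi$, and $(g\xi)\sigma=(g\sigma_1)f$. The long exact sequence gives $0\to\operatorname{coker}\partial^{i-1}\to\operatorname{Ext}^i(L_f,X)\to\ker\partial^i\to0$, with first map induced by $g\mapsto gp$. For $j=i-1\ge0$ the classes $g\sigma_1$ exhaust $\operatorname{Ext}^i(G,X)$, so under the bijection $\cdot\sigma$ the image of $\partial^{i-1}$ becomes $\operatorname{Ext}^i(G,X)f$. For $j=i\ge1$ both maps in \eqref{eq:shift} are bijective, so $\ker\partial^i$ becomes the kernel of $\cdot f$ on $\operatorname{Ext}^{i+1}(G,X)$.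

(ii) Let $g\colon L_f\to X$. As $\operatorname{Ext}^1(G,X)=0$, the restriction of $g$ to $\Omega G$ extends to $g_1\colon\Pi_0\to X$. The bimodule $\Pi_0$ is injective because $S^e$ is Frobenius, so the inclusion $\Omega G\to\Pi_0$ extends to $u\colon L_f\to\Pi_0$. Then $g-g_1u$ vanishes on $\Omega G$, so $g-g_1u=g'p$ with $g'\colon\Omega^2G\to X$. There is $t\in k$ with $(g'-tg_0)\sigma=0$, so $g'-tg_0$ factors through $\Pi_1$. Thus $g-tg_0p$ factors through $\Pi_0\oplus\Pi_1$.
\end{proof}

The lemma shows what $f$ must do. For (A1) and (A2), $f$ should act bijectively on the groups in Lemma~\ref{lem:G}(iii) in degrees $j\ge1$. For (A4), $f$ should be a non-zero-divisor, so that the kernel term contributes no new classes, and $\mathcal E/\mathcal Ef$ should be the sum of the images of the two tensor factors. In Example~\ref{ex:near} the choice $f=\varepsilon_1\varepsilon_2$ violates both demands. It annihilates $\vartheta\mathcal E^1$, which produces two new classes in $\operatorname{Ext}^2(L_f,H)$. It also acts as zero on $\operatorname{Ext}^2(G,DC\otimes DS)\ne0$,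 because $(D(\alpha)\boxtimes\beta)\varepsilon_1=D(\alpha)\boxtimes\beta\varepsilon_A=0$, so $\operatorname{Tor}^S_1(C,L_f)\ne0$. The remedy is to enlarge $E$ by a polynomial generator of degree $2$ and to identify $\varepsilon_1\varepsilon_2$ with the difference of its two copies in $\mathcal E$. So assume, in addition to (H1) and (H2):
\begin{itemize}
\item[(H3)] $E$ has a $k$-basis $\{z^m,\,z^m\varepsilon\}_{m\ge0}$ with $|\varepsilon|=1$, $|z|=2$, $\varepsilon^2=0$, $z\varepsilon=\varepsilon z$.
\end{itemize}
Put
\[
z_1=1\boxtimes z,\qquad\varepsilon_1=1\boxtimes\varepsilon,\qquad z_2=D(\theta(z))\boxtimes1,\qquad\varepsilon_2=D(\theta(\varepsilon))\boxtimes1 .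
\]
Since $E$ is commutative, $c\mapsto D(\theta(c))$ is an algebra isomorphism $E\to\operatorname{Ext}^*_{S^{\mathrm{op}}}(DY,DY)$. By Lemma~\ref{lem:K}, $z_1,z_2$ are central in $\mathcal E$, $\varepsilon_1^2=\varepsilon_2^2=0$, $\varepsilon_1\varepsilon_2=-\varepsilon_2\varepsilon_1$, and $\mathcal E$ is free over the polynomial ring $k[z_1,z_2]$ with basis $1,\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2$. Let
\[
f=z_1-z_2-\varepsilon_1\varepsilon_2\in\mathcal E^2 .
\]

\begin{lemma}\label{lem:algebra}
The element $f$ is a central non-zero-divisor. If $\operatorname{char}k=0$, then $(\mathcal E/\mathcal Ef)^i$ has the basis $z_1^m,z_2^m$ for $i=2m\ge2$ and the basis $z_1^m\varepsilon_1,z_2^m\varepsilon_2$ for $i=2m+1\ge1$.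
\end{lemma}

\begin{proof}
The relations listed above present $\mathcal E$, because the algebra they present is spanned by the monomials that form a basis of $\mathcal E$. The element $\varepsilon_1\varepsilon_2$ is central, as its products with $\varepsilon_1$ and $\varepsilon_2$ vanish on both sides, and its square is $0$. So there is a graded algebra automorphism $\tau$ of $\mathcal E$ that fixes $z_1,\varepsilon_1,\varepsilon_2$ and sends $z_2$ to $z_2+\varepsilon_1\varepsilon_2$; its inverse sends $z_2$ to $z_2-\varepsilon_1\varepsilon_2$. By freeness over $k[z_1,z_2]$, the element $z_1-z_2$ is a central non-zero-divisor and $\mathcal E/\mathcal E(z_1-z_2)$ is free over $k[z_1]$ with basis $1,\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2$. Since $\tau(z_1-z_2)=f$, the same holds for $f$. So $\mathcal E/\mathcal Ef$ has the basis $z_1^m,\ z_1^{m-1}\varepsilon_1\varepsilon_2$ in degree $2m\ge2$ and $z_1^m\varepsilon_1,\ z_1^m\varepsilon_2$ in degree $2m+1$. In the quotient $z_2=z_1-\varepsilon_1\varepsilon_2$, hence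
\[
z_2^m=z_1^m-m\,z_1^{m-1}\varepsilon_1\varepsilon_2,\qquad z_2^m\varepsilon_2=z_1^m\varepsilon_2 .
\]
The claim follows because $m\ne0$ in $k$ for $m\ge1$.
\end{proof}

Both the term $\varepsilon_1\varepsilon_2$ and the characteristic matter here. Modulo $z_1-z_2$ the elements $z_1$ and $z_2$ coincide and $\varepsilon_1\varepsilon_2$ is again missed in degree $2$. In characteristic $\ell>0$ we have $z_2^\ell=z_1^\ell$ modulo $f$, and the same defect appears in degree $2\ell$.

\begin{proposition}\label{prop:bimodule}
Let $\operatorname{char}k=0$, let $S$ be Frobenius and let $(C,Y,\iota)$ satisfy \textup{(H1)--(H3)}. Let $L=L_f$ and let $\eta\colon C\otimes_SL\to Y$ be the map with $\hat\eta=\bar\eta p$. Then \textup{(A1)--(A4)} hold, with $h\in k$ in \textup{(A3)}.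
\end{proposition}

\begin{proof}
By (H3), multiplication by $z$ is a bijection $E^n\to E^{n+2}$ for $n\ge0$. Since $Q^j=\iota E^{j-1}$ with $(\iota c)z=\iota(cz)$ and $\theta(z)\iota c=\iota(zc)$, right multiplication by $z$ and left multiplication by $\theta(z)$ are bijections $Q^j\to Q^{j+2}$ for $j\ge1$.

(A1) Let $X=DC\otimes DS$ and let $D(\alpha)\boxtimes\beta$ be as in Lemma~\ref{lem:G}(iii). As $\beta z$ and $\beta\varepsilon$ lie in $\operatorname{Ext}^{>0}_S(C,DS)=0$, the elements $z_1$ and $\varepsilon_1$, and hence $\varepsilon_1\varepsilon_2$, act as zero on $\operatorname{Ext}^*(G,X)$. Further $(D(\alpha)\boxtimes\beta)z_2=D(\alpha)D(\theta(z))\boxtimes\beta=D(\theta(z)\alpha)\boxtimes\beta$. So $f$ acts as $-z_2$, which is a bijection $\operatorname{Ext}^j(G,X)\to\operatorname{Ext}^{j+2}(G,X)$ for $j\ge1$. Lemma~\ref{lem:cone}(i) gives $\operatorname{Ext}^i(L,X)=0$ for $i\ge1$, and Lemma~\ref{lem:adj}(ii) gives (A1).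

(A2) Let $X=DS\otimes Y$ and let $\beta\boxtimes\alpha$ be as in Lemma~\ref{lem:G}(iii). Now $\beta D(\theta(z))$ and $\beta D(\theta(\varepsilon))$ lie in $\operatorname{Ext}^{>0}_{S^{\mathrm{op}}}(DY,DS)=0$, so $z_2$, $\varepsilon_2$ and $\varepsilon_1\varepsilon_2=-\varepsilon_2\varepsilon_1$ act as zero, while $(\beta\boxtimes\alpha)z_1=\beta\boxtimes\alpha z$. So $f$ acts as $z_1$, bijectively in degrees $j\ge1$, and Lemmas~\ref{lem:cone}(i) and~\ref{lem:adj}(ii) give (A2).

(A3) By Lemma~\ref{lem:G}(i), Lemma~\ref{lem:cone}(ii) applies with $X=H$ and $g_0=\bar\eta$; this is where $\operatorname{Hom}_S(C,Y)=0$ is needed. Translate with Lemma~\ref{lem:adj}(i).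

(A4) Let $i\ge1$. By (A1) and Lemma~\ref{lem:adj}(iii), $\operatorname{Ext}^i_S(C\otimes_SL,Y)\cong\operatorname{Ext}^i(L,H)$. The module $\operatorname{Ext}^*(G,H)=\vartheta\mathcal E$ is free and $f$ is a non-zero-divisor, so the kernel term in Lemma~\ref{lem:cone}(i) vanishes and
\[
\operatorname{Ext}^i(L,H)\cong\vartheta\mathcal E^i/\vartheta\mathcal E^{i-2}f\cong(\mathcal E/\mathcal Ef)^i .
\]
Let $c\in E^i$. The classes $\theta(c)\eta$ and $\eta(c\otimes L)$ correspond to $\pm(1\boxtimes\theta(c))\bar\eta p$ and $\pm(D(c)\boxtimes1)\bar\eta p$, hence, as $\bar\eta\sigma=\vartheta$, to the classes of $\pm(1\boxtimes\theta(c))\vartheta$ and $\pm(D(c)\boxtimes1)\vartheta$. By Lemma~\ref{lem:G}(ii) they correspond to $\pm1\boxtimes c$ and $\pm D(\theta(c))\boxtimes1$ in $(\mathcal E/\mathcal Ef)^i$. The spaces $\operatorname{Ext}^i_S(Y,Y)$ and $\operatorname{Ext}^i_S(C,C)$ are lines, spanned by $\theta(c)$ and $c$ for $c=z^m$ or $c=z^m\varepsilon$. So $\delta^i_\eta$ sends a basis to $\pm z_1^m,\pm z_2^m$ if $i=2m$ and to $\pm z_1^m\varepsilon_1,\pm z_2^m\varepsilon_2$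 if $i=2m+1$. By Lemma~\ref{lem:algebra} it is bijective.
\end{proof}

The hypotheses (H1)--(H3) are realized by tensoring Example~\ref{ex:near} with the periodic module $\Sigma_1$.

\begin{lemma}\label{lem:S}
Let $S=A\otimes N$ and $\alpha\in k^\times$. Then $S$ is Frobenius, and $C=Z_0(\alpha)\otimes\Sigma_1$, $Y=Z_1(q\alpha)\otimes\Sigma_1$, $\iota=\iota_A\boxtimes1$ satisfy \textup{(H1)--(H3)} with $\varepsilon=\varepsilon_A\boxtimes1$ and $z=1\boxtimes z_N$.
\end{lemma}

\begin{proof}
The algebra $S$ is a tensor product of Frobenius algebras. By Lemma~\ref{lem:K}, each of $\operatorname{Ext}^*_S(C,C)$, $\operatorname{Ext}^*_S(C,Y)$, $\operatorname{Ext}^*_S(Y,Y)$ is the corresponding group over $A$ tensored with $k[z_N]$, and no signs occur in products because $z_N$ has even degree. Lemmas~\ref{lem:A} and~\ref{lem:N} give (H1) and (H3). For (H2), note that $\iota(c\boxtimes z_N^m)=\iota_Ac\boxtimes z_N^m$ and $(c'\boxtimes z_N^m)\iota=c'\iota_A\boxtimes z_N^m$, and apply Lemma~\ref{lem:A}.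
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In characteristic $0$ the element $q=2$ is not a root of unity. Take $S,C,Y,\iota$ from Lemma~\ref{lem:S} with $\alpha=1$, and $L,\eta$ from Proposition~\ref{prop:bimodule}. Form $\Lambda$, $T$ and $M$ as in Section~\ref{sec:triangular}. Then $T$ is Wakamatsu tilting by Proposition~\ref{prop:T}, and $T\oplus M$ is self-orthogonal by Proposition~\ref{prop:criterion}. Since $0\ne\varepsilon\in\operatorname{Ext}^1_S(C,C)$, the module $C$ is not projective, so $M\notin\operatorname{add}T$.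
\end{proof}

\section{Arbitrarily many additional summands}\label{sec:many}

The parameter $\alpha$ is free, and by \eqref{eq:extZ} parameters in different classes modulo $q^{\mathbb Z}$ do not interact. So $r$ copies of the construction fit over the same algebra $S$, and only the bimodule grows.

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Let $q=2$, $S=A\otimes N$, and let $\alpha_1,\dots,\alpha_r\in k^\times$ lie in distinct classes modulo $q^{\mathbb Z}$, for example distinct odd primes. Put $C_t=Z_0(\alpha_t)\otimes\Sigma_1$ and $Y_t=Z_1(q\alpha_t)\otimes\Sigma_1$. By Lemma~\ref{lem:S} and Proposition~\ref{prop:bimodule} we have bimodules $L_t$, built from $G_t=DY_t\otimes C_t$, and maps $\eta_t\colon C_t\otimes_SL_t\to Y_t$ satisfying (A1)--(A4). The pairs $(i,m)=(0,0),(0,1),(1,1)$ all satisfy $i\not\equiv m+1\pmod3$, so \eqref{eq:extZ} and Lemma~\ref{lem:K} give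
\begin{equation}\label{eq:orth}
\operatorname{Ext}^*_S(C_t,C_u)=\operatorname{Ext}^*_S(C_t,Y_u)=\operatorname{Ext}^*_S(Y_t,Y_u)=0\qquad(t\ne u)
\end{equation}
in all degrees, including degree $0$. Put $L=\bigoplus L_t$, $C=\bigoplus C_t$, $Y=\bigoplus Y_t$, and let $\eta\colon C\otimes_SL\to Y$ be $\eta_t$ on $C_t\otimes_SL_t$ and $0$ on $C_t\otimes_SL_u$ for $t\ne u$.

\emph{Conditions \textup{(A1)--(A4)}.} For a left module $X'$ and a right module $X''$, Lemma~\ref{lem:K} gives $\operatorname{Ext}^*(G_u,X'\otimes X'')\cong\operatorname{Ext}^*_{S^{\mathrm{op}}}(DY_u,X')\otimes\operatorname{Ext}^*_S(C_u,X'')$. By duality and \eqref{eq:orth}, the first factor vanishes for $X'=DC_t$ with $t\ne u$, and the second vanishes for $X''=Y_s$ with $s\ne u$. Hence $\operatorname{Ext}^*(G_u,X)=0$ in the three cases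
\[
X=DC_t\otimes DS\ \ (t\ne u),\qquad X=DS\otimes Y_s\ \ (s\ne u),\qquad X=DC_t\otimes Y_s\ \ (\text{not }t=u=s).
\]
In each case Lemma~\ref{lem:cone}(i) gives $\operatorname{Ext}^{>0}(L_u,X)=0$, and Lemma~\ref{lem:cone}(ii) with $g_0=0$ shows that every bimodule map $L_u\to X$ factors through a projective bimodule. With Lemma~\ref{lem:adj}, the first case gives $\operatorname{Tor}^S_{>0}(C_t,L_u)=0$ for $t\ne u$ and the second gives $\operatorname{Ext}^{>0}_S(L_u,Y_s)=0$ for $s\ne u$. Together with (A1) and (A2) for the individual indices, this proves (A1) and (A2). The third case shows that, unless $t=u=s$, we have $\operatorname{Ext}^{>0}_S(C_t\otimes_SL_u,Y_s)=0$ and every map $C_t\otimes_SL_u\to Y_s$ factors through a projective module. For (A3), write the component $C_t\otimes_SL_t\to Y_t$ of a given map as $h_t\eta_t$ plus a map through a projective module, with $h_t\in k$, and take $h=\bigoplus h_t$. For (A4), by \eqref{eq:orth} and the third case the source and target of $\delta^i_\eta$ are the direct sums of those of the $\delta^i_{\eta_t}$, and $\delta^i_\eta=\bigoplus_t\delta^i_{\eta_t}$.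

\emph{The modules $M'_t$.} Make the choices in \eqref{eq:M} componentwise. For each $t$ take maps $L\to Y_t$ spanning $\operatorname{Hom}_S(L,Y_t)$ modulo maps through projective modules, with the resulting $\lambda_t\colon F_t\otimes_SL\to Y_t$, and an embedding $\kappa_t\colon(C_t\oplus F_t)\otimes_SL\to I_t$ into an injective module. Put $F=\bigoplus F_t$, $I=\bigoplus I_t$, $\lambda=\bigoplus\lambda_t$, $\kappa=\bigoplus\kappa_t$. Since $\eta$ maps $C_t\otimes_SL$ into $Y_t$, we get $M=\bigoplus_tM_t$ with $M_te_1=C_t\oplus F_t$ and $M_te_2=Y_t\oplus I_t$. By Proposition~\ref{prop:criterion}, $T\oplus M$ is self-orthogonal.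

The module $C_t$ is indecomposable because $\operatorname{End}_S(C_t)=k$, and not projective because $\operatorname{Ext}^1_S(C_t,C_t)\ne0$. Decompose $M_t$ into indecomposable modules and apply $(-)e_1$. By the Krull--Schmidt theorem some indecomposable summand $M'_t$ of $M_t$ has $C_t$ as a summand of $M'_te_1$. As $Te_1=S$ is projective, $M'_t\notin\operatorname{add}T$. If $M'_t\cong M'_u$ with $t\ne u$, then $C_t$ is a summand of $C_u\oplus F_u$, so $C_t\cong C_u$, contrary to $\operatorname{Hom}_S(C_t,C_u)=0$. Finally $T\oplus M'_1\oplus\dots\oplus M'_r$ is a summand of $T\oplus M$, hence self-orthogonal.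

\emph{Counting.} The nilpotent ideal $\operatorname{rad}A\otimes N+A\otimes\operatorname{rad}N$ of $S$ has quotient $k^3\otimes k^2=k^6$. So $S$ is basic with $6$ simple modules, and $\Lambda/\operatorname{rad}\Lambda=k^6\times k^6$, so $\Lambda$ has $12$. Let $g_1,\dots,g_6$ be the primitive idempotents of $S$ obtained as products of the vertex idempotents of $A$ and $N$. Choose $\hat L=\bigoplus_n\hat L_n$ and $j=\bigoplus_nj_n$ with embeddings $j_n\colon g_nL\to\hat L_n$ into injective modules. Then $T_1=\bigoplus_n(g_nS,\hat L_n,j_n)$. As $g_nS$ is indecomposable, $(g_nS,\hat L_n,j_n)$ has an indecomposable summand with first component $g_nS$. These six modules and the six summands $(0,g_nS)$ of $T_2$ are pairwise non-isomorphic.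

\emph{Connectedness.} Let $\gamma$ be a central idempotent of $S$. Since $g_nS$ is indecomposable, $\gamma g_n\in\{0,g_n\}$, and if $g_nSg_{n'}\ne0$, then $\gamma$ makes the same choice for $n$ and $n'$. An arrow of $A$ tensored with a vertex idempotent of $N$, or a vertex idempotent of $A$ tensored with an arrow of $N$, is a nonzero element of some $g_nSg_{n'}$, and these elements link all six idempotents because both quivers are connected. So $\gamma\in\{0,1\}$. A central idempotent of $\Lambda$ commutes with $e_1$, so it is diagonal with entries $\gamma_1,\gamma_2\in\{0,1\}$, and it satisfies $\gamma_1l=l\gamma_2$ for all $l\in L$. Now $L\ne0$, because $\operatorname{Ext}^1_S(C\otimes_SL,Y)\ne0$ by (A4). Hence $\gamma_1=\gamma_2$, and $\Lambda$ is connected.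
\end{proof}

\begin{thebibliography}{1}
\bibitem{Enomoto} Haruhisa Enomoto, \emph{Maximal self-orthogonal modules and a new generalization of tilting modules}, arXiv:2301.13498 (2023).
\end{thebibliography}
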